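# A unital subhomogeneous algebra with representations of dimensions 2, 3 and 6 in a finite tensor power

## 1. The guess "yes", tried on algebras where everything is visible

All $C^*$-algebras are complex, and all tensor products are minimal. A character is a nonzero $^*$-homomorphism into $\mathbb C$. For a unital $A$, the infinite tensor power $\bigotimes_{n=1}^\infty A$ is the limit of the algebras $A^{\otimes k}$ under the unital embeddings $x\mapsto x\otimes 1_A$.

**Definition.** A $C^*$-algebra is subhomogeneous if the dimensions of its irreducible representations are bounded by a finite number. It is an AHS-algebra (approximately subhomogeneous) if it is the inductive limit of a sequence of subhomogeneous $C^*$-algebras.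

A small example, whose numbers will return, is the dimension drop algebra
$$I_{2,3}=\{F\in C([0,1],M_2\otimes M_3): F(0)\in M_2\otimes 1,\ F(1)\in 1\otimes M_3\}.$$
Its irreducible representations are the point evaluations. They have dimension $2$ at the left end, $3$ at the right end and $6$ in between. So $I_{2,3}$ is subhomogeneous and has no characters.

Let $\mathcal Z$ be the Jiang–Su algebra. A theorem of Dadarlat and Toms says the following: if $A$ is unital and separable, and $\bigotimes_{1}^\infty A$ contains a unital copy of an AHS-algebra without characters, then $(\bigotimes_1^\infty A)\otimes\mathcal Z\cong\bigotimes_1^\infty A$. Leonel Robert and Mikael Rørdam, "Divisibility properties for C*-algebras", arXiv:1106.5523 (2011), ask whether this condition always holds when $A$ is simple. In plain words: let $A$ be unital, separable, simple and non-elementary (for unital $A$ this means $A\not\cong M_k(\mathbb C)$ for all $k\ge1$). Must $\bigotimes_1^\infty A$ contain, with the same unit, an AHS-algebra without characters?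

The first guess is yes: a simple algebra other than $\mathbb C$ has no characters, and tensor powers only add room. Let us test it.

For $A=\mathbb C$ the answer is no, because $\bigotimes_1^\infty\mathbb C=\mathbb C$. This case is excluded. For $A=M_n$ with $n\ge2$ (also excluded by the hypothesis) the conclusion is true, since $M_n$ itself is a unital subalgebra without characters. A simple unital infinite-dimensional AF-algebra is itself an AHS-algebra without characters. The algebra $\mathcal Z$ is by construction an inductive limit of dimension drop algebras, and it is simple and different from $\mathbb C$, so again $A$ itself will do.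

A more instructive test is a unital algebra that contains two isometries $s_1,s_2$ with $s_1^*s_2=0$. Put $h=s_1s_1^*+s_2s_2^*$. The elements $s_ihs_j^*$ ($i,j=1,2$) are matrix units for a copy of $M_2$ with unit $\sum_i s_ihs_i^*$. Put $E_0=1-h$ and $E_i=s_i(1-h)$ for $i=1,2$. Since $(1-h)s_i=0$, we get $E_i^*E_j=\delta_{ij}(1-h)$ for $0\le i,j\le2$. So the $E_iE_j^*$ are matrix units (all zero if $h=1$) for a copy of $M_3$ with unit $(1-h)+\sum_i s_i(1-h)s_i^*$. Because $s_ihs_j^*\cdot s_k(1-h)=\delta_{jk}s_ih(1-h)=0$ and $s_j^*(1-h)=0$, the two families are orthogonal. Their units add up to $(1-h)+\sum_i s_is_i^*=1$. So we have a unital copy of $M_2\oplus M_3$, or of $M_2$ when $h=1$.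

Two things made this work. The elements $s_is_j^*$ form a copy of $M_2$ that misses the unit by a defect $1-h$. The element $v=s_1(1-h)$ carries the defect below the first diagonal matrix unit: $v^*v=1-h$ and $s_1s_1^*v=v$. The whole lecture consists in producing such a pair, in a softened form, in a finite tensor power of an arbitrary simple algebra. Here are the statements.

**Definition.** Let $A$ be a unital $C^*$-algebra. An element is full if the closed two-sided ideal it generates is $A$. An element $x$ is square-zero if $x^2=0$.

In $M_n$ every nonzero element is full, and $e_{21}$ is square-zero. In $M_2\oplus\mathbb C$ no square-zero element is full, because its component in $\mathbb C$ is zero. More generally, an algebra with a character contains no full square-zero element.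

**Theorem A.** Let $A$ be a unital $C^*$-algebra containing a full square-zero element. There is $K\in\mathbb N$ such that whenever $C\ne0$ is a unital $C^*$-algebra and $\lambda_1,\dots,\lambda_K:A\to C$ are unital $^*$-homomorphisms with pairwise commuting ranges, $C$ contains a unital, separable, subhomogeneous $C^*$-subalgebra $S$ (with $1_S=1_C$) whose irreducible representations all have dimension in $\{2,3,6\}$. In particular $S$ has no characters.

**Theorem B.** For every unital, separable, simple, non-elementary $C^*$-algebra $A$, the infinite tensor power $\bigotimes_{1}^\infty A$ contains a unital copy of an AHS-algebra without characters. Hence $(\bigotimes_1^\infty A)\otimes\mathcal Z\cong\bigotimes_1^\infty A$.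

So the answer to the question is yes. More precisely, for every unital simple $A\ne\mathbb C$ some finite tensor power $A^{\otimes K}$ contains a unital subhomogeneous $C^*$-algebra all of whose irreducible representations have dimension $2$, $3$ or $6$.

**Theorem C.** For a nonzero unital separable $C^*$-algebra $A$ the following are equivalent:

1. some $A^{\otimes l}$ contains a full square-zero element;
2. $\bigotimes_1^\infty A$ contains a unital copy of an AHS-algebra without characters;
3. $(\bigotimes_1^\infty A)\otimes\mathcal Z\cong\bigotimes_1^\infty A$;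
4. $\mathcal Z$ embeds unitally into $\bigotimes_1^\infty A$.

If $A$ has only finitely many maximal closed ideals, these are equivalent to: $A$ has no characters.

**Theorem D.** Let $A\ne0$ be unital and separable, and let $\omega$ be a free ultrafilter on $\mathbb N$. Then $A\cong A\otimes\mathcal Z$ if and only if $A_\omega\cap A'$ contains an element that is square-zero and full in $A_\omega\cap A'$.

Whether every non-simple unital $A$ without characters satisfies condition 1 of Theorem C is not settled by these arguments. The question about simple algebras does not need it.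

## 2. From a full square-zero element to the algebra $T$

One textbook remark is used all the time. In a unital algebra $A$, an element $x$ is full if and only if
$$1=\sum_i c_i x d_i\quad\text{for finitely many } c_i,d_i\in A. \tag{1}$$
Indeed, if the algebraic ideal generated by $x$ is dense, it contains an element at distance less than $1$ from $1$. That element is invertible, so the ideal contains $1$. The converse is clear. By (1), unital homomorphisms map full elements to full elements.

**Lemma 1.** Every noncommutative $C^*$-algebra contains a nonzero square-zero element.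

*Proof.* Let $B$ be the algebra. It has an irreducible representation $\pi$ of dimension at least $2$. Since $\pi(B)$ does not consist of scalars, there is a self-adjoint $c\in B$ with $\pi(c)$ not scalar. Then the spectrum of $\pi(c)$ has two different points, and there are continuous functions $k_1,k_2$ on $\mathbb R$, supported near the one and near the other, with $k_1k_2=0$ and $k_i(\pi(c))\ne0$. One of them may be nonzero at $0$, so $k_i(c)$ is only guaranteed to lie in the unitization of $B$. As $\pi(B)$ is strongly dense in all bounded operators, there is $y\in B$ with $k_1(\pi(c))\pi(y)k_2(\pi(c))\neq0$. Put $x=k_1(c)yk_2(c)$. It lies in $B$ because $B$ is an ideal of its unitization. It is nonzero, and $x^2=0$ because $k_2k_1=0$. $\square$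

Throughout, $e_{ij}$ are the matrix units of $M_2$, and
$$T=\{F\in C([0,1],M_2):F(0)\in\mathbb C1\},\qquad g(s)=\max(0,1-3s),\qquad f(s)=\max(0,3s-2).$$
So $T$ is the unitization of $C_0((0,1],M_2)$. The function $g$ lives on $[0,\frac13)$ with $g(0)=1$, the function $f$ lives on $(\frac23,1]$, and $fg=0$. We view $C([0,1])$ inside $T$ as scalar functions, so $g\in T$; also $f\otimes e_{11}\in T$.

**Lemma 2.** Let $A\neq0$ be unital with a full square-zero element $x$. Then there are a unital $^*$-homomorphism $\rho:T\to A$ and $c_1,\dots,c_m\in A$ such that, with $b=\rho(f\otimes e_{11})$,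
$$\sum_{l=1}^m c_l^*\,b\,c_l=1. \tag{2}$$

*Proof.* **Step 1: a homomorphism on the cone.** The purpose is to turn $x$ into a $2\times2$ system. Scale so that $\|x\|\le1$. Let $x=u|x|$ be the polar decomposition in $A^{**}$ and $p=u^*u$, the support projection of $|x|$. From $x^2=0$ we get $|x|^2|x^*|^2=x^*(xx)x^*=0$. So the support projections $p$ and $uu^*$ are orthogonal, and $pu=p\,uu^*\,u=0$. Put $w_1=p$, $w_2=u$. Then $w_i^*w_j=\delta_{ij}p$. For $F\in C_0((0,1],M_2)$ define
$$\rho_0(F)=\sum_{i,j}w_iF_{ij}(|x|)w_j^* .$$
This lies in $A$. To see it, let $k\in C_0((0,1])$. Since $k$ is a uniform limit of polynomials without constant term and $u|x|^n=x|x|^{n-1}\in A$, we have $uk(|x|)\in A$. Then $k(|x|)u^*=(u\bar k(|x|))^*\in A$. For $k\ge0$, also $uk(|x|)u^*=(uk^{1/2}(|x|))(uk^{1/2}(|x|))^*\in A$, and general $k$ follow by linearity. The map $\rho_0$ is $^*$-preserving, and it is multiplicative because $w_j^*w_k=\delta_{jk}p$ and $p$ acts as a unit on every $k(|x|)$. Finally $\rho_0(k\otimes e_{11})=k(|x|)$.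

**Step 2: reparametrize so that $b$ is full.** Since $x=\lim_n x|x|^{1/n}$, the closed ideal generated by $|x|$ contains $x$, so $|x|$ is full. By (1), $1=\sum_i y_i|x|z_i$, a finite sum. As $(|x|-\varepsilon)_+\to|x|$ in norm, for small $\varepsilon\in(0,1)$ we have $\|1-\sum_iy_i(|x|-\varepsilon)_+z_i\|<1$, so $(|x|-\varepsilon)_+$ is full. Fix such an $\varepsilon$, put $\kappa(s)=\min(1,\frac{2s}{3\varepsilon})$ (so $\kappa(0)=0$), and let $\rho$ be the unital extension to $T$ of $F\mapsto\rho_0(F\circ\kappa)$. Then $b=f(\kappa(|x|))$. For $s>\varepsilon$,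
$$f(\kappa(s))=\min\bigl(1,\tfrac{2(s-\varepsilon)}{\varepsilon}\bigr)\ge s-\varepsilon ,$$
because $s\le1$ and $\varepsilon<1$. Hence $b\ge(|x|-\varepsilon)_+$. Closed ideals contain every positive element that lies below one of their positive elements, so $b$ is full.

**Step 3: a symmetric form of fullness.** By (1), $1=\sum_ix_iby_i$ with a finite sum. Adding the adjoint equation, and using $(x_i-y_i^*)\,b\,(x_i^*-y_i)\ge0$, we get
$$2=\sum_i(x_iby_i+y_i^*bx_i^*)\le z:=\sum_i(x_ibx_i^*+y_i^*by_i).$$
So $z$ is invertible, and $1=z^{-1/2}zz^{-1/2}$ has the form (2), with the $c_l$ being the elements $x_i^*z^{-1/2}$ and $y_iz^{-1/2}$. $\square$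

For a model to calculate with, take $A=M_4$, $x=e_{21}$ and $\varepsilon\le\frac23$. Then $|x|=e_{11}$ and $\rho(F)=F(1)\oplus F(0)1_2$. So $\rho(g)=e_{33}+e_{44}$, $b=e_{11}$, and (2) holds with $m=4$, $c_l=e_{1l}$.

## 3. The character at the origin survives every tensor power

The first thing to try: $\rho$ gives a piece $\rho(T)\subset A$ that is already subhomogeneous. It may have a character, but perhaps $\rho(T)^{\otimes k}\subset A^{\otimes k}$ has none for large $k$.

This fails. The algebra $T$ has the character $F\mapsto F(0)$, and $T^{\otimes k}$ has the character $F_1\otimes\dots\otimes F_k\mapsto\prod_iF_i(0)$. In the model above, $\rho(T)=M_2\oplus\mathbb C1_2$ has a character $\chi$, and $\chi^{\otimes k}$ is a character of $\rho(T)^{\otimes k}$ for every $k$. What goes wrong is located at one point of the cube $[0,1]^k$, the origin. It has to be destroyed by elements of $A^{\otimes k}$ outside the image of $T^{\otimes k}$. The only other elements we know about are the $c_l$ in (2).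

The tensor powers do help in one respect, as ranks in the model show. Let $a=\rho(g)=e_{33}+e_{44}$. For $k=1$ the defect $a$ has rank $2$, and the first diagonal matrix unit of the $M_2$-block has rank $1$, so the defect does not fit below it. For $k=2$ the defect $a\otimes a$ has rank $4$ in $M_{16}$. Its complement has rank $12$, so any unital copy of $M_2$ acting on the complement has first matrix unit of rank $6$, and now the defect fits. The defect gets smaller while the room grows towards half of everything. In a general $A$ there are no ranks to compare, so we need formulas. First we say which relations we want.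

## 4. Relations that leave only the dimensions 2, 3 and 6

Suppose that $C$ is unital, $\varphi:M_2\to C$ is linear and $^*$-preserving with $\varphi(x)\varphi(y)=h\varphi(xy)$, where $h=\varphi(1)$. This is a "copy of $M_2$ with unit $h$", where $h$ need not be a projection. Suppose that $v\in C$ satisfies $v^*v=1-h$ and $\varphi(e_{11})v=v$. In the example with two isometries, $\varphi(e_{ij})=s_is_j^*$ and $v=s_1(1-h)$.

Here is a family of examples in $M_6=M_3\otimes M_2$, where the rows of $M_3$ are indexed by $0,1,2$ and $\lambda\in[0,1]$:
$$\varphi(y)=(1-\lambda)\,e_{00}\otimes y+\sum_{i,j=1}^2y_{ij}\,e_{ij}\otimes1,\qquad v=\lambda^{1/2}e_{10}\otimes 1.$$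
Here $h=(1-\lambda)e_{00}\otimes1+(e_{11}+e_{22})\otimes1$. Both $\varphi(x)\varphi(y)$ and $h\varphi(xy)$ equal $(1-\lambda)^2e_{00}\otimes xy+\sum(xy)_{ij}e_{ij}\otimes1$. Moreover $v^*v=\lambda e_{00}\otimes1=1-h$ and $\varphi(e_{11})v=(e_{11}\otimes1)v=v$. At $\lambda=0$ the generated algebra is a copy of $M_2$; at $\lambda=1$ it is $M_3\otimes1$. The next lemma says that nothing else occurs.

**Lemma 3.** Let $C\neq0$ be a unital $C^*$-algebra and $\varphi:M_2\to C$ linear and $^*$-preserving with $\varphi(x)\varphi(y)=h\varphi(xy)$, where $h=\varphi(1)$ and $0\le h\le1$. Let $v\in C$ satisfy $v^*v=1-h$ and $\varphi(e_{11})v=v$. Then every irreducible representation of $S=C^*(1,\varphi(M_2),v)$ has dimension $2$, $3$ or $6$.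

*Proof.* **Step 1: elementary consequences.** These are the rules of calculation for everything below. Comparing $\varphi(y)\varphi(1)$ with $\varphi(1)\varphi(y)$ gives $\varphi(y)h=h\varphi(y)$. Further,
$$hv=v,\qquad \varphi(e_{i2})v=0\ (i=1,2),\qquad v\varphi(y)v=0\ (y\in M_2). \tag{3}$$
First, $hv=h\varphi(e_{11})v=\varphi(e_{11})\varphi(e_{11})v=v$. Second, $\varphi(e_{i2})v=\varphi(e_{i2})\varphi(e_{11})v=h\varphi(e_{i2}e_{11})v=0$. Third, $v^*v\varphi(y)v=(1-h)\varphi(y)v=\varphi(y)(1-h)v=0$, so $(v\varphi(y)v)^*(v\varphi(y)v)=(\varphi(y)v)^*\,v^*v\varphi(y)v=0$.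

These rules already exclude characters. By (3), $v^2=vhv=v\varphi(1)v=0$. A character $\chi$ of $S$ would satisfy $\chi(v)=0$, hence $\chi(h)=1$, and $\chi\circ\varphi$ would be a unital $^*$-homomorphism $M_2\to\mathbb C$, which does not exist. For subhomogeneity we need more.

**Step 2: a central element.** We look for an element that plays the role of $\lambda$ in the example. Put
$$D=\sum_{i=1}^2\varphi(e_{i1})vv^*\varphi(e_{1i}),\qquad z=(1-h)+D .$$
Both summands are positive. We claim that $z$ is central in $S$. Using $hv=v$ and $v^*h=v^*$,
$$\varphi(e_{kl})D=h\varphi(e_{k1})vv^*\varphi(e_{1l})=\varphi(e_{k1})vv^*\varphi(e_{1l})=\varphi(e_{k1})vv^*h\varphi(e_{1l})=D\varphi(e_{kl}).$$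
As $1-h$ commutes with $\varphi(M_2)$, so does $z$. Next, by (3),
$$zv=(1-h)v+\varphi(e_{11})vv^*\varphi(e_{11})v+\varphi(e_{21})vv^*\varphi(e_{12})v=0+vv^*v+0,$$
$$vz=v(1-h)+\sum_i v\varphi(e_{i1})v\,v^*\varphi(e_{1i})=vv^*v+0 .$$
So $z$ commutes with $v$, and with $v^*$ because $z=z^*$. Moreover $(1-h)D=0$, since $(1-h)\varphi(e_{i1})v=\varphi(e_{i1})(1-h)v=0$.

**Step 3: reduction to a number $\lambda$.** Take an irreducible representation of $S$ on $H$ and keep the same letters for the images. Then $z=\lambda\ge0$ is a scalar. Multiplying $z=\lambda$ by $1-h$ gives $(1-h)^2=\lambda(1-h)$.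

**Step 4: the case $\lambda=0$.** Here $1-h$ and $D$ are positive with sum zero, so $h=1$, and $v^*v=0$ gives $v=0$. So $\varphi$ is a unital $^*$-homomorphism, $S$ acts as $\varphi(M_2)\cong M_2$, and $\dim H=2$.

**Step 5: the case $\lambda>0$; a $3\times3$ structure.** We split off three equivalent corners. The element $q=(1-h)/\lambda$ is a projection commuting with $\varphi(M_2)$. If $q=0$ then $h=1$, $v=0$, $D=0$ and $z=0$, a contradiction. So $q\neq0$, and $h=1-\lambda q\ge0$ gives $\lambda\le1$. Put $p=1-q$ and $w=\lambda^{-1/2}v$. Then $w^*w=q$. From $hv=v$ we get $\lambda qv=0$, so $pw=w$. Since $hp=p$, the map $\psi(y)=\varphi(y)p$ is a unital $^*$-homomorphism from $M_2$ to $B(pH)$: indeed $\varphi(x)\varphi(y)p=\varphi(xy)hp=\varphi(xy)p$. Also $\psi(e_{i1})w=\varphi(e_{i1})w$ and $\psi(e_{11})w=w$.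

From $z=\lambda$ we get $D=\lambda-\lambda q=\lambda p$, that is,
$$p=\sum_{i=1}^2\psi(e_{i1})ww^*\psi(e_{1i}). \tag{4}$$
Multiplying (4) by $\psi(e_{11})$ on both sides gives $\psi(e_{11})=\psi(e_{11})ww^*\psi(e_{11})=ww^*$. Put
$$E_0=q,\qquad E_i=\psi(e_{i1})w\quad(i=1,2).$$
Then $E_i^*E_j=w^*\psi(e_{1i}e_{j1})w=\delta_{ij}w^*w=\delta_{ij}q$ for $i,j\ge1$, and $E_0^*E_i=q\psi(e_{i1})w=0$ because $qp=0$. By (4), $\sum_{i=0}^2E_iE_i^*=q+p=1$. So the $E_i$ identify $H$ with three copies of $qH$.

**Step 6: the image of $S$ is a $3\times 3$ matrix algebra.** Let $N=C^*(q,q\varphi(M_2))\subset B(qH)$. The set $\mathcal M=\{\sum_{i,j}E_in_{ij}E_j^*:n_{ij}\in N\}\cong M_3(N)$ is a $C^*$-algebra. It is contained in the image of $S$, since $q,p,w$ lie there. It contains the generators: $1=\sum_iE_iE_i^*$; next, $\varphi(y)=q\varphi(y)+\psi(y)$ with $q\varphi(y)=E_0(q\varphi(y))E_0^*$ and $\psi(e_{ij})=\psi(e_{i1})ww^*\psi(e_{1j})=E_iE_j^*$; finally $w=wq=E_1E_0^*$. So $\mathcal M$ equals the image of $S$. Under $H\cong qH\otimes\mathbb C^3$ the commutant of $\mathcal M$ is $N'\otimes 1$. As $S$ acts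 irreducibly, $N'$ is trivial, so $N$ is irreducible on $qH$. And $\dim H=3\dim qH$.

**Step 7: the size of one corner.** On $qH$ we have $h=1-\lambda$. If $\lambda=1$, then $(\varphi(y)q)^*\varphi(y)q=h\varphi(y^*y)q=0$, so $N=\mathbb Cq$, $\dim qH=1$ and $\dim H=3$. If $\lambda<1$, then $y\mapsto(1-\lambda)^{-1}\varphi(y)q$ is a unital $^*$-homomorphism from $M_2$ to $B(qH)$, since $\varphi(x)q\,\varphi(y)q=(1-\lambda)\varphi(xy)q$ and $\varphi(1)q=(1-\lambda)q$. So $N\cong M_2$, $\dim qH=2$ and $\dim H=6$. $\square$

The task is now to produce $\varphi$ and $v$ in a tensor power.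

## 5. One summand in (2) is enough; several summands collide

Suppose first that $m=1$ in (2), so $c^*bc=1$. Put $a=\rho(g)$ and $\varphi(x)=\rho((1-g)\otimes x)$. Then $\varphi(x)\varphi(y)=\varphi(1)\varphi(xy)$ and $h=\varphi(1)=1-a$. The element $v=b^{1/2}ca^{1/2}$ satisfies
$$v^*v=a^{1/2}c^*bc\,a^{1/2}=a=1-h .$$
Moreover $\varphi(e_{11})b^{1/2}=\rho((1-g)f^{1/2}\otimes e_{11})=b^{1/2}$, as $fg=0$, so $\varphi(e_{11})v=v$. Lemma 3 applies inside $A$ itself.

For $m>1$ one tries $v=\sum_lb^{1/2}c_la^{1/2}$ and meets the cross terms $a^{1/2}c_l^*bc_{l'}a^{1/2}$. In the model $M_4$ this $v$ is $e_{13}+e_{14}$, and $v^*v=e_{33}+e_{34}+e_{43}+e_{44}\neq a$. No other choice inside $A$ repairs it for this $\rho$, by the rank count in Section 3.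

The cross terms would vanish if each summand carried a tag $W_l$, commuting with the rest, with $W_l^*W_{l'}=\delta_{ll'}1$. Extra tensor factors supply tags. In $d$ further copies of $A$ use the matrix units of $T$: for a word $\epsilon\in\{1,2\}^d$ take the tensor product of the elements $\rho(f^{1/2}\otimes e_{\epsilon_r1})$. For different words these tags satisfy $W_l^*W_{l'}=\delta_{ll'}W$ with $W=b^{\otimes d}$. But $W\ne1$ in general, so with these tags we only get $v^*v=aW$. To replace $W$ by $1$ we can use (2) in each of the $d$ factors, which writes $1$ as a sum $\sum_jV_j^*WV_j$ of $m^d$ terms. These $m^d$ terms again have cross terms and again need tags, now $m^d$ of them. More factors of the same kind give more tags and a longer sum, since $2^d\le m^d$ for $m\ge2$. This is the point where the approach stops.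

The way out is that the second set of tags can be had for nothing. Work with $k$ copies of $T$ and defect $\prod_{i\le k}\lambda_i(a)$, where $\lambda_i$ is the embedding into the $i$-th factor. We may choose in which position $j\le k$ the conjugation by the $c_l$ takes place:
$$P_{j,l}=\lambda_j(b^{1/2}c_la^{1/2})\prod_{i\neq j}\lambda_i(a^{1/2}).$$
For $j\ne j'$ the $j$-th factor of $P_{j,l}^*P_{j',l'}$ contains $b^{1/2}a^{1/2}=0$. So the position is a tag. For each $j$ the sum over $l$ has $m$ terms, whatever $k$ is. So $d$ may be fixed first, with $2^d\ge m$, and afterwards we take $k=m^d$ positions. There is no circle.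

What has to be added is a single map $\varphi$ on $k$ copies, with $1-h=\prod_i\lambda_i(a)$, whose $\varphi(e_{11})$ dominates all positions at once. This is a construction on the cube, and it comes next.

## 6. Copies of $M_2$ over the cube without its origin

For $s\in[0,1]^k$ let $M(s)=M(s_1)\otimes\dots\otimes M(s_k)\subset M_2^{\otimes k}$, where $M(s_i)=M_2$ if $s_i>0$ and $M(0)=\mathbb C1$. We identify $C([0,1],M_2)^{\otimes k}$ with $C([0,1]^k,M_2^{\otimes k})$, which contains $T^{\otimes k}$.

**Lemma 4.** $T^{\otimes k}=\{F\in C([0,1]^k,M_2^{\otimes k}):F(s)\in M(s)\text{ for all }s\}$.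

*Proof.* The inclusion "$\subseteq$" holds on elementary tensors and passes to the closed span. For the converse let $F(s)\in M(s)$ for all $s$ and $\varepsilon>0$. Evaluation of $T$ at $s_i$ has image $M(s_i)$, so evaluation of $T^{\otimes k}$ at $s$ has image $M(s)$. Hence for every point $s^0$ there is $G\in T^{\otimes k}$ with $G(s^0)=F(s^0)$, and $\|F-G\|<\varepsilon$ on a neighborhood of $s^0$. Choose finitely many such neighborhoods covering the cube, with elements $G_\alpha$, and a subordinate partition of unity $(h_\alpha)$. Since $C([0,1]^k)\cdot1\subset T^{\otimes k}$, the sum $\sum_\alpha h_\alpha G_\alpha$ lies in $T^{\otimes k}$, and it is within $\varepsilon$ of $F$. As $T^{\otimes k}$ is closed, $F\in T^{\otimes k}$. $\square$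

Away from the origin every $M(s)$ contains a unital copy of $M_2$, in any position $i$ with $s_i>0$. We have to choose such copies continuously, and so that we get position $j$ when $s_j$ is large and all other coordinates are small. For $x\in M_2$ let $x^{(j)}\in M_2^{\otimes k}$ be $x$ in position $j$.

**Lemma 5.** For each $k\ge1$ there are unital $^*$-homomorphisms $\sigma^{(k)}_s:M_2\to M(s)$, for $s\in[0,1]^k\setminus\{0\}$, depending continuously on $s$, with $\sigma^{(k)}_s(x)=x^{(j)}$ whenever $s_j\ge\frac23$ and $s_i\le\frac13$ for all $i\ne j$.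

*Proof.* For $k=1$ put $\sigma^{(1)}_s(x)=x$.

**Step 1: rotating one tensor factor into another.** Let $u=\sum_{i,j}e_{ij}\otimes e_{ji}$ be the flip, a self-adjoint unitary with $u(x\otimes1)u=1\otimes x$. Put $P=\frac{1+u}2$, $u_\theta=P+e^{i\pi\theta}(1-P)$ and $\gamma_\theta(x)=u_\theta(x\otimes1)u_\theta^*$. Since $u_0=1$ and $u_1=2P-1=u$, we have $\gamma_0(x)=x\otimes1$ and $\gamma_1(x)=1\otimes x$. The parameter $\theta$ is chosen by comparing two numbers: on $[0,1]^2\setminus\{0\}$ let
$$\theta(r,t)=\max\Bigl(0,\min\Bigl(1,\frac{2t-r}{t+r}\Bigr)\Bigr).$$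
It is continuous. If $t\le r/2$ then $\theta=0$. If $r\le t/2$ then $2t-r\ge\frac32t\ge t+r$, so $\theta=1$.

**Step 2: the induction.** Here we add one coordinate. Given $\sigma=\sigma^{(k)}$, put for $(s,t)\in[0,1]^k\times[0,1]$, $(s,t)\ne0$, with $r=\max_is_i$:
$$\sigma^{(k+1)}_{(s,t)}(x)=\begin{cases}(\sigma_s\otimes\mathrm{id})(\gamma_{\theta(r,t)}(x)),&s\ne0,\\ 1\otimes x,&s=0.\end{cases}$$
These are unital $^*$-homomorphisms. We check the three requirements.

*Values in $M(s,t)$.* If $s\neq0$ and $t>0$, the value lies in $M(s)\otimes M_2=M(s,t)$. If $t=0$, then $\theta=0$ and the value is $\sigma_s(x)\otimes1\in M(s)\otimes\mathbb C1$. If $s=0$, then $t>0$ and the value $1\otimes x$ lies in $M(0,t)$.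

*Continuity.* Where $s\ne0$, which is an open set, the formula is a composition of continuous families of linear maps between finite-dimensional spaces. Near a point $(0,t_0)$ with $t_0>0$ we have $r\le t/2$, so $\theta=1$ and for $s\ne0$ the value is $(\sigma_s\otimes\mathrm{id})(1\otimes x)=1\otimes x$. So the family is constant there.

*The prescribed values.* Let $j\le k$, $s_j\ge\frac23$, all other coordinates (including $t$) at most $\frac13$. Then $r=s_j$ and $t\le\frac13\le r/2$, so $\theta=0$, and the value is $\sigma_s(x)\otimes1=x^{(j)}$ by induction. Let $j=k+1$, so $t\ge\frac23$ and $r\le\frac13\le t/2$. Then $\theta=1$ if $s\ne0$, and in all cases the value is $1\otimes x=x^{(k+1)}$. $\square$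

**Lemma 6.** For each $k\ge1$ there is a linear $^*$-preserving map $\Phi:M_2\to T^{\otimes k}$ with
$$\Phi(x)\Phi(y)=\Phi(1)\Phi(xy),\qquad \Phi(1)=1-g^{\otimes k},\qquad \Phi(e_{11})B_j=B_j\quad(j=1,\dots,k),$$
where $B_j\in T^{\otimes k}$ is the elementary tensor with $f^{1/2}\otimes e_{11}$ in position $j$ and $g^{1/2}$ in all other positions.

*Proof.* The idea is to damp the copies of $M_2$ from Lemma 5 to zero at the origin. Put $\Phi(x)(s)=\bigl(1-\prod_ig(s_i)\bigr)\sigma^{(k)}_s(x)$ for $s\ne0$, and $\Phi(x)(0)=0$. Since $\prod_ig(s_i)\to1$ as $s\to0$ and $\|\sigma_s(x)\|\le\|x\|$, this is continuous. Its value at $s$ lies in $M(s)$, so $\Phi(x)\in T^{\otimes k}$ by Lemma 4. The map is linear and $^*$-preserving. The first relation holds since both sides are $(1-\prod g(s_i))^2\sigma_s(xy)$ at $s\neq 0$ and vanish at $0$. The second holds since $\sigma_s(1)=1$, and at the origin $1-g(0)^k=0$. For the third, suppose $B_j(s)\ne0$. Then $s_j>\frac23$ and $s_i<\frac13$ for $i\neq j$. So $g(s_j)=0$, the damping factor is $1$, and $\Phi(e_{11})(s)=e_{11}^{(j)}$ by Lemma 5. This fixes $B_j(s)$,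 which is a scalar multiple of $e_{11}^{(j)}$. $\square$

For $k=1$ this is $\Phi(x)=(1-g)\otimes x$, the map used in Section 5.

## 7. The element $v$ and the proof of Theorem A

We recall one fact. Subhomogeneous $C^*$-algebras are nuclear. So if $D_1,\dots,D_k$ are unital and subhomogeneous and $\psi_i:D_i\to C$ are unital $^*$-homomorphisms with pairwise commuting ranges, there is a unital $^*$-homomorphism $D_1\otimes\dots\otimes D_k\to C$ sending $x_1\otimes\dots\otimes x_k$ to $\prod_i\psi_i(x_i)$.

*Proof of Theorem A.* If $A=0$ there is no unital homomorphism into $C\neq0$, and $K=1$ will do. Let $A\neq0$.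

**Step 1: the constants.** They depend only on $A$ and its full square-zero element. Take $\rho,b,m,c_1,\dots,c_m$ from Lemma 2 and put $a=\rho(g)$. Then $a^{1/2}=\rho(g^{1/2})$, $b^{1/2}=\rho(f^{1/2}\otimes e_{11})$, and
$$b^{1/2}a^{1/2}=a^{1/2}b^{1/2}=0, \tag{5}$$
as $fg=0$. Choose $d\ge1$ with $2^d\ge m$ and put
$$k=m^d,\qquad K=k+d .$$
(In the model $M_4$: $m=4$, $d=2$, $k=16$, $K=18$.) Let $\lambda_1,\dots,\lambda_K:A\to C$ be unital with commuting ranges. The first $k$ carry $\varphi$ and the positions; the last $d$ carry the tags.

**Step 2: the map $\varphi$.** Since $T$ is subhomogeneous, the commuting homomorphisms $\lambda_i\circ\rho$, $i\le k$, induce a unital $^*$-homomorphism $R:T^{\otimes k}\to C$. Put $\varphi=R\circ\Phi$ with $\Phi$ from Lemma 6, and $h=\varphi(1)$. Then $\varphi$ is linear and $^*$-preserving, $\varphi(x)\varphi(y)=h\varphi(xy)$, $0\le h\le1$, and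
$$1-h=R(g^{\otimes k})=\prod_{i=1}^k\lambda_i(a). \tag{6}$$

**Step 3: the pieces of $v$.** We write down the conjugations, the tags, and the correction for the tags. Identify $\{1,\dots,k\}$ with $\{1,\dots,m\}^d$, writing $j=(j_1,\dots,j_d)$. Choose $m$ distinct words $\epsilon(1),\dots,\epsilon(m)\in\{1,2\}^d$. For $1\le j\le k$ and $1\le l\le m$ put
$$P_{j,l}=\lambda_j(b^{1/2}c_la^{1/2})\prod_{i\le k,\,i\ne j}\lambda_i(a^{1/2}),$$
$$W_l=\prod_{r=1}^d\lambda_{k+r}\bigl(\rho(f^{1/2}\otimes e_{\epsilon(l)_r1})\bigr),\qquad V_j=\prod_{r=1}^d\lambda_{k+r}(c_{j_r}),$$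
$$v=\sum_{j=1}^k\sum_{l=1}^mP_{j,l}\,W_l\,V_j\in C .$$
They satisfy four relations.

The tags are orthogonal: $W_l^*W_{l'}=\prod_r\lambda_{k+r}\bigl(\rho(f\otimes e_{1\epsilon(l)_r}e_{\epsilon(l')_r1})\bigr)$, and so
$$W_l^*W_{l'}=\delta_{ll'}W,\qquad W=\prod_{r=1}^d\lambda_{k+r}(b). \tag{7}$$

The correction restores the unit: the sum over $j=(j_1,\dots,j_d)$ factorizes, and by (2)
$$\sum_{j=1}^kV_j^*WV_j=\prod_{r=1}^d\lambda_{k+r}\Bigl(\sum_{l=1}^mc_l^*bc_l\Bigr)=1. \tag{8}$$

Positions are orthogonal: for $j\ne j'$ the part of $P_{j,l}^*P_{j',l'}$ in the range of $\lambda_j$ is $\lambda_j(a^{1/2}c_l^*b^{1/2}\cdot a^{1/2})$, which is $0$ by (5). So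
$$P_{j,l}^*P_{j',l'}=0\qquad(j\neq j'). \tag{9}$$

Each position alone produces the whole defect: by (2) and (6),
$$\sum_{l=1}^mP_{j,l}^*P_{j,l}=\lambda_j\Bigl(a^{1/2}\sum_lc_l^*bc_l\,a^{1/2}\Bigr)\prod_{i\ne j}\lambda_i(a)=\prod_{i=1}^k\lambda_i(a)=1-h\quad\text{for every }j. \tag{10}$$

**Step 4: $v^*v=1-h$.** Here the relations are combined. The elements $P_{j,l}$ and their adjoints are built from $\lambda_1,\dots,\lambda_k$, and $W_l,V_j$ from $\lambda_{k+1},\dots,\lambda_K$, so they commute. Therefore
$$v^*v=\sum_{j,j',l,l'}P_{j,l}^*P_{j',l'}\;V_j^*W_l^*W_{l'}V_{j'} .$$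
By (9) only $j=j'$ remains, and by (7) only $l=l'$. With (10) and then (8),
$$v^*v=\sum_j\Bigl(\sum_lP_{j,l}^*P_{j,l}\Bigr)V_j^*WV_j=(1-h)\sum_jV_j^*WV_j=1-h .$$

**Step 5: $\varphi(e_{11})v=v$.** This is where Lemma 6 enters for all positions at once. We have $R(B_j)=\lambda_j(b^{1/2})\prod_{i\neq j}\lambda_i(a^{1/2})$. Since $\lambda_j(c_la^{1/2})$ commutes with the ranges of the other $\lambda_i$, it follows that $P_{j,l}=R(B_j)\,\lambda_j(c_la^{1/2})$. From $\Phi(e_{11})B_j=B_j$ we get $\varphi(e_{11})P_{j,l}=P_{j,l}$ for all $j,l$, hence $\varphi(e_{11})v=v$.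

**Step 6: conclusion.** By Lemma 3, all irreducible representations of $S=C^*(1,\varphi(M_2),v)$ have dimension $2$, $3$ or $6$. So $S$ is subhomogeneous and has no characters. It is separable because it is finitely generated, and $1_S=1_C$. $\square$

## 8. Simple algebras: proof of Theorem B

Let $A$ be unital and simple, $A\not\cong\mathbb C$. A commutative unital simple $C^*$-algebra is $\mathbb C$, so $A$ is noncommutative. By Lemma 1 it contains a nonzero square-zero element, which is full because $A$ is simple. Apply Theorem A with $C=A^{\otimes K}$ and $\lambda_i$ the embedding into the $i$-th tensor factor. We get a unital subhomogeneous subalgebra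
$$S\subset A^{\otimes K}\subset\bigotimes_{n=1}^\infty A$$
without characters, with irreducible representations of dimensions in $\{2,3,6\}$. With the constant inductive sequence, $S$ is an AHS-algebra. If $A$ is separable, the Dadarlat–Toms theorem gives $(\bigotimes_1^\infty A)\otimes\mathcal Z\cong\bigotimes_1^\infty A$. $\square$

The construction of $S$ used neither separability nor $A\not\cong M_k$ for $k\ge2$.

## 9. Full square-zero elements and $\mathcal Z$-absorption of $\bigotimes_1^\infty A$: proof of Theorem C

Write $E=\bigotimes_1^\infty A$.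

**(1)$\Rightarrow$(2).** Let $B=A^{\otimes l}$ contain a full square-zero element. Apply Theorem A to $B$, with $C=B^{\otimes K}\subset E$ and the $K$ coordinate embeddings. The resulting $S$ is subhomogeneous, hence AHS.

**(2)$\Rightarrow$(3).** This is the Dadarlat–Toms theorem.

**(3)$\Rightarrow$(4).** $1\otimes\mathcal Z$ is a unital copy of $\mathcal Z$ in $E\otimes\mathcal Z\cong E$.

**(4)$\Rightarrow$(1).** The algebra $\mathcal Z$ is simple and noncommutative. By Lemma 1 it contains a full square-zero element, and by (1) (the equation) its image $x$ in $E$ is full. Write $1=\sum_ic_ixd_i$, a finite sum. We have to move $x$ into a finite tensor power while keeping $x^2=0$ exactly. The device is to squeeze an approximation between two orthogonal positive elements.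

Put $s=x^*x-xx^*$. Since $x^*x\cdot xx^*=0$, we have $s_+=|x|^2$ and $s_-=|x^*|^2$. So for $\delta>0$
$$(s_-)^\delta x(s_+)^\delta=|x^*|^{2\delta}x|x|^{2\delta}=x|x|^{4\delta}\longrightarrow x\qquad(\delta\to0^+).$$
Fix $\delta$ with $(s_-)^\delta x(s_+)^\delta$ close to $x$. The union of the $A^{\otimes l}$ is dense in $E$, so for large $l$ there is $y\in A^{\otimes l}$ close to $x$. Put $s'=y^*y-yy^*$ and
$$y'=(s'_-)^\delta\, y\,(s'_+)^\delta\in A^{\otimes l}.$$
Then $y'^2=0$, because $s'_+s'_-=0$. By continuity of the functional calculus $y'$ is close to $(s_-)^\delta x(s_+)^\delta$, hence as close to $x$ as we wish. Enlarging $l$, choose $c_i',d_i'\in A^{\otimes l}$ close to $c_i,d_i$, so that $\|1-\sum_ic_i'y'd_i'\|<1$. The sum is then invertible in $A^{\otimes l}$, and $y'$ is full there.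

**Finitely many maximal closed ideals.** If $A$ has a character $\chi$, then $\bigotimes_1^\infty\chi$ is a character of $E$. Its restriction to a unital copy of $\mathcal Z$ would be a character of $\mathcal Z$, which does not exist, so (4) fails. This direction needs no assumption on ideals.

Conversely let $M_1,\dots,M_r$ be all the maximal closed ideals of $A$, and suppose that $A$ has no characters. Each $A/M_j$ is simple, unital and not $\mathbb C$, so by Lemma 1 it contains a square-zero $y_j\ne0$. By the Chinese remainder theorem the map $A\to Q=\bigoplus_jA/M_j$ is onto. We lift $y=(y_j)_j$ to a square-zero element by the same squeezing. Let $y=u|y|$ be the polar decomposition and put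
$$s=|y|^{1/3}-|y^*|^{1/3},\qquad\zeta=u|y|^{1/3}\in Q .$$
Since $|y|$ and $|y^*|$ are orthogonal, $s_+=|y|^{1/3}$ and $s_-=|y^*|^{1/3}$. As $|y^*|^{1/3}u=u|y|^{1/3}$, we get $s_-\zeta s_+=u|y|^{1/3}|y|^{1/3}|y|^{1/3}=y$. Lift $s$ to a self-adjoint $\tilde s\in A$ and $\zeta$ to $\tilde\zeta\in A$, and put $\tilde y=\tilde s_-\tilde\zeta\tilde s_+$. Then $\tilde y^2=0$. Since functional calculus commutes with quotient maps, $\tilde y$ lifts $y$. As $y_j\neq0$, $\tilde y$ lies in no $M_j$. A proper closed ideal of a unital algebra is contained in a maximal one, so the closed ideal generated by $\tilde y$ is $A$. Thus statement (1) of Theorem C holds with $l=1$. $\square$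

## 10. Full square-zero elements in the central sequence algebra: proof of Theorem D

**Definition.** For a free ultrafilter $\omega$ on $\mathbb N$, $A_\omega$ is the quotient of the algebra of bounded sequences in $A$ by the ideal of sequences with $\lim_{n\to\omega}\|a_n\|=0$. The algebra $A$ sits in $A_\omega$ as constant sequences, and $A_\omega\cap A'$ is the set of elements commuting with $A$.

For instance, if $A=\bigotimes_1^\infty M_2$ and $x_n$ is $e_{21}$ in the $n$-th factor, the class of $(x_n)$ commutes with every finite tensor power, hence lies in $A_\omega\cap A'$. It is square-zero, and it is full there, because the matrix units in the $n$-th factors form a unital copy of $M_2$ in $A_\omega\cap A'$ that contains it.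

Write $F=A_\omega\cap A'$. It is nonzero because $A\neq0$. We use that $\mathcal Z$ is strongly self-absorbing (Jiang–Su), and the following theorem: for separable unital $A$, $A\cong A\otimes\mathcal Z$ if and only if $\mathcal Z$ embeds unitally into $A_\omega\cap A'$ (Rørdam, *Classification of Nuclear C\*-algebras*, Thm. 7.2.2; Toms–Winter, *Strongly self-absorbing C\*-algebras*, Thm. 2.2).

**"Only if".** If $A\cong A\otimes\mathcal Z$, then $F$ contains a unital copy of $\mathcal Z$. By Lemma 1 this copy contains a nonzero square-zero element, which is full in $\mathcal Z$ by simplicity. By (1) it is full in $F$.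

**"If", Step 1: reindexing.** This step produces commuting copies. Claim: if $F_0\subset F$ is a separable unital $C^*$-subalgebra and $G\subset A_\omega$ is a separable $C^*$-subalgebra, there is a unital $^*$-homomorphism $F_0\to A_\omega\cap G'$.

Choose a countable dense $^*$-subalgebra over $\mathbb Q[i]$, $\{y^{(1)}=1,y^{(2)},\dots\}\subset F_0$, with bounded representatives $(y^{(j)}_\nu)_\nu$ and $y^{(1)}_\nu=1$. Choose a dense sequence $b^{(i)}$ in $G$ with bounded representatives $(b^{(i)}_n)_n$. Enumerate the countably many relations among the $y^{(j)}$ (sums, products, adjoints, scalar multiples by $\mathbb Q[i]$). Fix $n$. The following conditions on an index $\nu$ each hold on a set belonging to $\omega$: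

- $\|[y^{(j)}_\nu,b^{(i)}_n]\|<\frac1n$ for $i,j\le n$, because $b^{(i)}_n$ is an element of $A$ and $y^{(j)}$ commutes with $A$;
- the first $n$ relations hold for the $y^{(j)}_\nu$ up to $\frac1n$ in norm;
- $\|y^{(j)}_\nu\|\le\|y^{(j)}\|+\frac1n$ for $j\le n$, because $\|y^{(j)}\|=\lim_{\nu\to\omega}\|y^{(j)}_\nu\|$.

These are finitely many conditions, so some index $\nu(n)$ satisfies all of them. Map $y^{(j)}$ to the class of $(y^{(j)}_{\nu(n)})_n$ in $A_\omega$. As $\omega$ is free, $\frac1n\to0$ along $\omega$. So this map respects all relations, is contractive and unital, and its values commute with every $b^{(i)}$. It extends by continuity to the required homomorphism on $F_0$.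

**Step 2: a subhomogeneous algebra in $F$.** Let $x\in F$ be square-zero and full in $F$, $1=\sum_ic_ixd_i$ with $c_i,d_i\in F$ (a finite sum), and $F_0=C^*(1,x,c_i,d_i)$. Then $F_0$ is separable and $x$ is full in $F_0$. Let $K$ be the number that Theorem A assigns to $F_0$. Apply Step 1 inductively. In the $n$-th application let $G$ be the $C^*$-algebra generated by $A$ and the ranges already constructed. The new range commutes with $A$, so it lies in $F$, and it commutes with the earlier ranges. This gives unital homomorphisms $\lambda_1,\dots,\lambda_K:F_0\to F$ with pairwise commuting ranges. By Theorem A with $C=F$, the algebra $F$ contains a unital, separable, subhomogeneous $S$ without characters.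

**Step 3: $\mathcal Z$ in $F$.** Apply Step 1 again, now with $S$ in place of $F_0$, infinitely often. This gives a sequence of unital homomorphisms $S\to F$ with pairwise commuting ranges. As $S$ is nuclear, they induce compatible unital homomorphisms $S^{\otimes n}\to F$, and hence a unital homomorphism $\bigotimes_1^\infty S\to F$. The algebra $\bigotimes_1^\infty S$ contains $S$ in its first factor, a unital AHS-algebra without characters. So by Dadarlat–Toms it absorbs $\mathcal Z$, and in particular it contains $\mathcal Z$ unitally. The composition $\mathcal Z\to\bigotimes_1^\infty S\to F$ is unital and $F\ne0$. Since $\mathcal Z$ is simple, it is injective. By the theorem recalled above, $A\cong A\otimes\mathcal Z$. $\square$
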